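\title{Points of Beauville--Voisin class on a K3 surface lie on constant cycle curves}

\begin{abstract}
Let $X$ be a complex projective K3 surface and $c_X\in\mathrm{CH}_0(X)$ its Beauville--Voisin class. We prove that every point $x\in X$ with $[x]=c_X$ lies on a constant cycle curve. More generally, if $x_1+\dots+x_k$ is rationally equivalent to $z'+(k-d)c_X$ with $z'$ effective of degree $d$, then $(x_1,\dots,x_k)$ lies on a subvariety of $X^k$ of dimension at least $k-d$ along which the class $\sum[x_i']$ is constant. The proof reads a rational equivalence as an intersection of subvarieties that are isotropic for the holomorphic symplectic form, and removes excess intersection by local shears along families of genus one curves that preserve rational equivalence.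
\end{abstract}

\section{Introduction}

\subsection*{The problem}
Let $X$ be a complex projective K3 surface and $\mathrm{CH}_0(X)=\mathrm{CH}^2(X)$ its Chow group of zero-cycles. A \emph{rational curve} in $X$ is an integral curve whose normalization is $\mathbb P^1$. Two points of one rational curve are rationally equivalent. By a theorem of Beauville and Voisin, all points on all rational curves of $X$ have the same class $c=c_X\in\mathrm{CH}_0(X)$; moreover $c_2(X)=24\,c$, and the intersection product of two divisors always lies in $\mathbb Z c$.

An integral curve $C\subset X$ is a \emph{constant cycle curve} if the class of its generic point $\eta_C$, viewed as a closed point of $X_{k(\eta_C)}=X\times_{\mathbb C}k(\eta_C)$, equals the pull-back of $c$ in $\mathrm{CH}^2(X_{k(\eta_C)})_{\mathbb Q}$. Over $\mathbb C$ this is equivalent to the pointwise condition that $[x]=c$ for every closed point $x\in C$, and the pointwise condition is the one we use. Rational curves are constant cycle curves.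

Fix a class $\gamma$ of degree one and consider the set of points $x\in X$ with $[x]=\gamma$. It is a countable union of Zariski closed subsets, and by Mumford's theorem it is not all of $X$; so it is a countable union of points and curves. For $\gamma\ne c$ there are no curves. Indeed, let $V$ be an integral curve all of whose points have class $\gamma$, let $h$ be a very ample divisor and $\ell=h\cdot V$. The product $h\cdot V$ is represented by $\ell$ points of $V$ and lies in $\mathbb Zc$, so $\ell\gamma=\ell c$, and $\gamma=c$ because $\mathrm{CH}_0(X)$ is torsion free. Thus $c$ is the only class that curves can carry, and the question is whether curves account for all points of class $c$. The following conjecture is posed in \cite{HV}: \emph{every point $x\in X$ with $[x]=c$ is contained in a constant cycle curve.}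

An example suggests the answer. Let $X\to\mathbb P^1$ be an elliptic fibration with a section $R$, and let $x$ be an $m$-torsion point of a smooth fiber whose origin $o$ lies on $R$. Then $m[x]=m[o]=mc$, hence $[x]=c$. The same holds for the $m$-torsion points of all smooth fibers, and these form a curve through $x$. The rational equivalence that gives $[x]=c$ moves in a one-parameter family and carries $x$ with it. One may hope that every such equivalence does.

\subsection*{Results}

\begin{theorem}\label{thm:A}
Let $X$ be a complex projective K3 surface and $x\in X$ a point with $[x]=c_X$. Then there is an integral curve $V\subset X$ with $x\in V$ and $[x']=c_X$ for all $x'\in V$.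
\end{theorem}

So the conjecture holds, and $\{x\in X:[x]=c_X\}$ is exactly the union of the constant cycle curves of $X$. The same argument applies to effective cycles of any degree.

\begin{theorem}\label{thm:B}
Let $0\le d\le k$ and $k\ge1$, let $x=(x_1,\dots,x_k)\in X^k$, and suppose that $\sum[x_i]=[z']+(k-d)c_X$ in $\mathrm{CH}_0(X)$ with $z'$ an effective cycle of degree $d$. Then there is an irreducible Zariski closed subset $F\subset X^k$ with $x\in F$ and $\dim F\ge k-d$ such that $\sum[x_i']$ is constant for $x'\in F$. If $d=0$, every such $F$ has dimension exactly $k$.
\end{theorem}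

If $x$ consists of the points of $z'$ and $k-d$ points on a rational curve, one obtains $F$ by letting these $k-d$ points run over the curve. The theorem says that every effective cycle in the same class has as much freedom. Theorem~\ref{thm:A} is the case $k=1$, $d=0$, with $V=F$; we prove Theorem~\ref{thm:B}, and the reader may keep this case in mind throughout.

Let $\sigma\ne0$ be a holomorphic $2$-form on $X$. It vanishes nowhere, so $\omega=\sum_i\mathrm{pr}_i^*\sigma$ is a holomorphic symplectic form on $X^m$. An irreducible subvariety of $X^m$ is \emph{Lagrangian} if it has dimension $m$ and $\omega$ vanishes on its smooth locus.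

\begin{corollary}\label{cor:C}
For every $k\ge1$ the locus $\{x\in X^k:\sum[x_i]=k\,c_X\}$ is a countable union of irreducible closed subvarieties of dimension exactly $k$, all Lagrangian for $\omega$.
\end{corollary}

\subsection*{Outline of the proof}
Let $[x]=c$ and let $y$ be a point on a rational curve $R_0$. A rational equivalence between $x$ and $y$ can be written as an equality of effective cycles
\[
x+\sum_iA_i'\cdot D_i=y+\sum_iA_i\cdot D_i ,
\]
where the $A_i\cdot D_i$ and $A_i'\cdot D_i$ are complete intersections, with $N$ points in total on each side. Both sides move with constant class. The sum $\sum A_i'\cdot D_i$ moves in a family $\mathcal A_0\subset X^N$ of dimension $N$, and the right-hand side moves in a family $\mathcal B_0\subset X^{1+N}$ of dimension $N+1$, where the extra parameter is the position of $y$ on $R_0$. The solutions of the displayed equation contain $(X\times\mathcal A_0)\cap\mathcal B_0$, which has dimension at least $(2+N)+(N+1)-(2+2N)=1$, and the first coordinate of each of its points has class $c$.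

This count does not yet give a curve through $x$: the solutions may all have first coordinate $x$. The fiber over $x$ is the intersection of two subsets of $X^N$ on each of which the class of the cycle is constant. Such subsets are isotropic for $\omega$, so their dimensions add up to at most $2N$, and one expects to make their intersection isolated by moving one of them. The motion must preserve rational equivalence and must not destroy the intersection. We obtain it from local translations along families of genus one curves, which we call shears.

Section~\ref{sec:toy} states the property of shears that is needed and treats one auxiliary point by hand. Section~\ref{sec:isolate} treats any number of auxiliary points; this is where the symplectic form enters. Section~\ref{sec:elliptic} constructs the shears, Section~\ref{sec:relation} constructs $\mathcal A_0$ and $\mathcal B_0$, and Section~\ref{sec:end} moves the auxiliary points into the open set where shears exist and concludes.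

\section{Zero-cycles, the symplectic form and analytic sets}\label{sec:background}

\subsection*{Zero-cycles}
The group $\mathrm{CH}_0(X)$ is the free abelian group on the points of $X$ modulo the cycles $\operatorname{div}(f)=\sum_p\operatorname{ord}_p(f)\,p$, where $f$ is a nonzero rational function on an integral curve $D\subset X$ and $\operatorname{ord}_p(a/b)=\operatorname{length}\mathcal O_{D,p}/(a)-\operatorname{length}\mathcal O_{D,p}/(b)$. A morphism from a smooth projective curve $\tilde D$ to $X$ induces a push-forward homomorphism $\operatorname{Pic}(\tilde D)=\mathrm{CH}_0(\tilde D)\to\mathrm{CH}_0(X)$. For curves $A,D$ without common component, $A\cdot D$ denotes the effective cycle of the finite scheme $A\cap D$; it represents the product of the two divisor classes. For $y=(y_1,\dots,y_m)\in X^m$ we write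
\[
[y]=[y_1]+\dots+[y_m]\in\mathrm{CH}_0(X),
\]
and we call a subset of $X^m$ a \emph{constant cycle set} if $y\mapsto[y]$ is constant on it. We use the following results.
\begin{enumerate}
\item[(F1)] (Beauville--Voisin) Points on rational curves have class $c$, and a product of two divisor classes of degree $n$ equals $nc$.
\item[(F2)] (Mumford \cite{Mum}) If $W$ is a smooth quasi-projective variety and $f:W\to X^m$ is a morphism such that $[f(w)]$ is constant, then $f^*\omega=0$.
\item[(F3)] For $\gamma\in\mathrm{CH}_0(X)$ the set $\{y\in X^m:[y]=\gamma\}$ is a countable union of Zariski closed subsets, which we may take irreducible.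
\item[(F4)] (Roitman) The group $\mathrm{CH}_0(X)$ is torsion free.
\end{enumerate}
Three further results, on curves, are recalled in Section~\ref{sec:elliptic}.

\subsection*{Line bundles on $X$}
We have $K_X=\mathcal O_X$, $H^1(\mathcal O_X)=0$, $\chi(L)=2+\frac12L^2$ and $h^i(L)=h^{2-i}(L^{-1})$. If $L$ is ample, then $h^1(L)=h^1(L^{-1})=0$ by Kodaira vanishing, so $h^0(L)=2+\frac12L^2$. If $D$ is an integral curve, then $h^0(\mathcal O_D)=1$, and the sequence $0\to\mathcal O(-D)\to\mathcal O\to\mathcal O_D\to0$ gives $h^1(\mathcal O(-D))=0$. Hence $h^1(\mathcal O(D))=0$ and $\dim|D|=1+\frac12D^2$, which is the arithmetic genus of $D$. The integral members of $|D|$ form a Zariski open subset.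

\subsection*{Analytic sets}
The shears are only locally defined, so we work with closed analytic subsets of complex manifolds. Topological terms refer to the classical topology unless Zariski is specified.
\begin{enumerate}
\item[(A1)] If $Z$ is an irreducible analytic set, it has pure dimension, and $Z_{\mathrm{reg}}$ is a connected manifold dense in $Z$. A proper closed analytic subset $Z'\subset Z$ is nowhere dense, and $Z_{\mathrm{reg}}\setminus Z'$ is connected. For any analytic set $Z$, the number $\dim_zZ$ is the largest dimension of an irreducible component through $z$.
\item[(A2)] If $Z_1,Z_2$ are closed analytic subsets of pure dimension in a manifold of dimension $n$, then $\dim_z(Z_1\cap Z_2)\ge\dim Z_1+\dim Z_2-n$ at every $z\in Z_1\cap Z_2$.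
\item[(A3)] If $f:Z\to W$ is a holomorphic map of analytic sets, then $\dim_zZ\le\dim_zf^{-1}(f(z))+\dim_{f(z)}W$. Moreover (Cartan--Remmert) the set $\{z\in Z:\dim_zf^{-1}(f(z))\ge s\}$ is closed analytic for every $s$.
\item[(A4)] Put $Z^0=Z$ and $Z^{i+1}=\operatorname{Sing}Z^i$. The $Z^i$ are closed analytic of strictly decreasing dimension, so $Z$ is the disjoint union of the countably many connected components of the manifolds $Z^i\setminus Z^{i+1}$, the \emph{strata} of $Z$. If $Z$ is algebraic, so are the $Z^i$.
\end{enumerate}

The next lemma passes from analytic families of cycles back to algebraic ones and extends Mumford's theorem to holomorphic maps.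

\begin{lemma}\label{lem:cc}
Let $Z$ be an irreducible analytic set and $f:Z\to X^m$ a holomorphic map with $[f(z)]=\gamma$ for all $z\in Z$.
\begin{enumerate}
\item[(a)] There is an irreducible Zariski closed $F\subset X^m$ with $f(Z)\subset F$ and $[y]=\gamma$ on $F$.
\item[(b)] If $Z$ is a manifold, then $f^*\omega=0$.
\end{enumerate}
Let $F\subset X^m$ be irreducible and Zariski closed.
\begin{enumerate}
\item[(c)] If $[y]=\gamma$ on a nonempty Zariski open subset of $F$, then $[y]=\gamma$ on $F$.
\item[(d)] If $F$ is a constant cycle set, then $\omega$ vanishes on $F_{\mathrm{reg}}$ and $\dim F\le m$.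
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $\{y:[y]=\gamma\}=\bigcup_iF_i$ as in (F3). The sets $f^{-1}(F_i)$ are closed analytic and cover $Z$. By the Baire category theorem one of them has nonempty interior, and by (A1) it equals $Z$.

(b) Let $F$ be as in (a) and $F^i$ as in (A4). The sets $F^i\setminus F^{i+1}$ are smooth and quasi-projective, so $\omega$ restricts to zero on them by (F2). Let $i$ be maximal with $f(Z)\subset F^i$. Then $f^{-1}(F^i\setminus F^{i+1})$ is open and nonempty in $Z$, and $f^*\omega=0$ on it. By the identity theorem $f^*\omega=0$ on the connected manifold $Z$.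

(c) Apply (a) to the inclusion of the smooth locus of the open subset, which is a connected manifold. The closed set obtained contains a Zariski dense subset of $F$, hence $F$.

(d) The first claim is (F2). A subspace on which a symplectic form vanishes has at most half the dimension, here $m$.
\end{proof}

Thus constant cycle sets are \emph{isotropic}: $\omega$ pulls back to zero under every holomorphic map from a manifold into such a set.

\section{Shears, and the case of one auxiliary point}\label{sec:toy}

The following proposition contains all that the argument needs from genus one curves. It is proved in Section~\ref{sec:elliptic}; the functions $t$ in it are local parameters of two families of genus one curves sweeping out $X$.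

\begin{proposition}\label{prop:shear}
There is a nonempty Zariski open subset $U\subset X$ with the following property. Let $S$ be a connected complex manifold and $v:S\to U$ a nonconstant holomorphic map. Then there are a point $e'\in S$, holomorphic coordinates $(t,s)$ centered at $p=v(e')$ that identify a neighborhood $P$ of $p$ with a polydisc $\{|t|<\rho,\ |s|<\rho\}$, and a holomorphic function $\eta$ on $\{|t|<\rho\}$ such that
\begin{enumerate}
\item[(S1)] $\sigma=dt\wedge ds$ on $P$;
\item[(S2)] $d(t\circ v)\ne0$ at $e'$;
\item[(S3)] $\eta(0)=0$ and $\eta\not\equiv0$;
\item[(S4)] if $y,z\in P$ satisfy $t(y)=t(z)$ and $s(z)-s(y)\in\mathbb Q\cdot\eta(t(y))$, then $[y]=[z]$.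
\end{enumerate}
\end{proposition}

The four properties persist when $\rho$ is decreased. Choose $\rho'\le\rho$ with $|\eta|<\rho/2$ on $\{|t|<\rho'\}$, which is possible since $\eta(0)=0$, and put $P'=\{|t|<\rho',\ |s|<\rho/2\}$. For $\mu$ in the unit disc $\Delta$ the \emph{shear}
\[
\phi_\mu:P'\to P,\qquad\phi_\mu(t,s)=(t,s+\mu\eta(t))
\]
is an open embedding, holomorphic in $(\mu,t,s)$. It fixes every point of the curve $\{t=0\}$, and $[\phi_\mu(y)]=[y]$ when $\mu$ is rational.

We now run the argument of the introduction with one auxiliary point. Suppose given an irreducible curve $\mathcal A\subset X$ meeting $U$, with $[e]=c$ on $\mathcal A$; a Zariski closed $\mathcal B\subset X\times X$ of pure dimension $2$, with $[x']+[e]=2c$ for $(x',e)\in\mathcal B$; and $a\in\mathcal A$ with $(x,a)\in\mathcal B$. Then $[x]=c$, and we claim that $x$ lies on a constant cycle curve. For instance, if $X$ is a double cover of $\mathbb P^2$ with covering involution $\iota$, then $e+\iota(e)$ is an intersection of the preimages of two lines, so the graph of $\iota$ is such a $\mathcal B$ by (F1); the curve through $x=\iota(a)$ is then $\iota(\mathcal A)$.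

In general put
\[
\mathcal G=(X\times\mathcal A)\cap\mathcal B,\qquad\mathcal C=\{e\in X:(x,e)\in\mathcal B\}.
\]
On $\mathcal G$ we have $[x']=c$, by (A2) we have $\dim_{(x,a)}\mathcal G\ge3+2-4=1$, and the fiber of $\mathcal G\to X$ over $x$ is $\mathcal A\cap\mathcal C$.

\emph{The case $\mathcal A\cap\mathcal C$ finite.} Take a component of $\mathcal G$ through $(x,a)$ of dimension at least $1$. By Lemma~\ref{lem:cc}(a) its image lies in an irreducible closed $F\ni x$ on which $[x']=c$. By (A3), $\dim F\ge1$, and by Lemma~\ref{lem:cc}(d), $\dim F\le1$.

\emph{The case $\mathcal A\subset\mathcal C$.} Now $\{x\}\times\mathcal A\subset\mathcal G$ already accounts for the dimension bound, which gives nothing. Since $\mathcal C$ is a constant cycle set, $\dim\mathcal C\le1$, so $\mathcal A$ is a component of $\mathcal C$. Let $S$ be the set of smooth points of $\mathcal A$ that lie in $U$ and on no other component of $\mathcal C$, and apply Proposition~\ref{prop:shear} to the inclusion $S\subset U$. By (S2), after shrinking $P$ and $P'$, both $\mathcal A$ and $\mathcal C$ are near $e'$ the graph $\{s=g(t)\}$ of a function with $g(0)=0$. Put $\mu=\frac12$. For $e=(t,g(t))$ near $e'$,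
\[
\phi_\mu(e)=(t,g(t)+\mu\eta(t))\in\mathcal C\iff\eta(t)=0,
\]
so by (S3) the point $e'$ is isolated in $\mathcal A\cap\phi_\mu^{-1}(\mathcal C)$. Replace $\mathcal G$ by
\[
\mathcal G'=\{(x',e)\in X\times P':\ e\in\mathcal A,\ (x',\phi_\mu(e))\in\mathcal B\}.
\]
It contains $(x,e')$, it has dimension at least $1$ there by the same count, on it $[x']=2c-[\phi_\mu(e)]=2c-[e]=c$, and $(x,e')$ is isolated in the fiber over $x$. The argument of the first case now applies to $\mathcal G'$.

Each property of the shear has its role. By (S4) the new family still consists of points of class $c$. The vanishing $\eta(0)=0$ keeps a point over $x$; without it $\mathcal A\cap\phi_\mu^{-1}(\mathcal C)$ would be empty near $e'$. The conditions $\eta\not\equiv0$ and (S2) make the shear move $\mathcal A$ off itself; if $\mathcal A$ were a level curve of $t$, the shear would slide it along itself. Property (S1) was not needed, because every curve in a surface is isotropic.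

\section{Making intersections isolated}\label{sec:isolate}

With $M$ auxiliary points, $\mathcal A$ and $\mathcal C$ are subsets of $X^M$, and we shear one factor at a time. In the model case $\mathcal A=\mathcal C=\{s_1=\dots=s_M=0\}$, with coordinates $(t_i,s_i)$ on the factors, a shear of the first factor cuts the intersection down to $\{\eta(t_1)=0\}$, one dimension less, and $M$ such steps leave a point. For arbitrary analytic sets this fails: if $\mathcal A=\mathcal C=P\times\{p\}\subset X^2$, a shear of the first factor maps $\mathcal A$ into itself, and a shear of the second factor that fixes $p$ fixes $\mathcal A$ pointwise. Isotropy excludes this behavior.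

\begin{proposition}\label{prop:isolate}
Let $O\subset U^M$ be open, let $\mathcal A,\mathcal C\subset O$ be closed analytic constant cycle sets, and let $e\in\mathcal A\cap\mathcal C$. Then there are a point $e^*\in\mathcal A$, an open neighborhood $O^*\subset O$ of $e^*$ and a holomorphic open embedding $T:O^*\to O$ such that $[T(y)]=[y]$ for all $y\in O^*$, $T(e^*)\in\mathcal C$, and $e^*$ is an isolated point of $\mathcal A\cap T^{-1}(\mathcal C)$.
\end{proposition}

The mechanism is Hamiltonian. Let $H(t)=\int_0^t\eta$. The shear $\phi_\mu$ is the time-$\mu$ flow of the vector field $\eta(t)\,\partial/\partial s$, whose contraction with $\sigma$ is $-dH$. If a family of points $y$, depending on $\mu$ and further parameters, stays in one isotropic set while its shear stays in another, then comparing the two pull-backs of $\omega$ shows that $H$ is constant for fixed generic $\mu$. So the intersection survives only inside $\{H=0\}$, where the shear does nothing. This works for generic $\mu$, while classes are preserved for rational $\mu$; semicontinuity of fiber dimension connects the two.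

\begin{proof}
We use induction on $\dim_e(\mathcal A\cap\mathcal C)$, for all $O,\mathcal A,\mathcal C,e$ at once; call this number $n$. If $n=0$, take $e^*=e$ and $T=\mathrm{id}$. Let $n>0$.

\emph{Step 1: the shear.} By (A1) there is an open subset $S$ of $\mathcal A\cap\mathcal C$ that is a connected manifold of dimension $n$. Some coordinate $y\mapsto y_i$ is nonconstant on $S$; after renumbering the factors, $i=1$. Apply Proposition~\ref{prop:shear} to $v(y)=y_1$ on $S$ to get $e'\in S$, a chart $(t,s)$ on $P\ni e'_1$ and $\eta$. We regard $t$ and $s$ as functions of $y$ through $y_1$. Choose $P$ and an open neighborhood $O''$ of $(e'_2,\dots,e'_M)$ so small that $P\times O''\subset O$, that $\mathcal A\cap\mathcal C\cap(P\times O'')\subset S$, and that $d(t|_S)\ne0$ on this set, which (S2) allows. Put $O'=P'\times O''$ and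
\[
T_\mu=\phi_\mu\times\mathrm{id}:O'\to O\qquad(\mu\in\Delta).
\]
Let
\[
\mathcal S=\{(\mu,y)\in\Delta\times O':\ y\in\mathcal A,\ T_\mu(y)\in\mathcal C\},\qquad S_\mu=\mathcal A\cap T_\mu^{-1}(\mathcal C).
\]
The set $\mathcal S$ is closed analytic in $\Delta\times O'$ with fibers $S_\mu$ over $\Delta$. Since $T_\mu$ is the identity on $\{t=0\}$,
\begin{equation}\label{eq:slice}
S_\mu\cap\{t=0\}=S\cap O'\cap\{t=0\}\quad\text{for all }\mu\in\Delta,
\end{equation}
and the right-hand side is a manifold of dimension $n-1$ containing $e'$. In particular $\Delta\times\{e'\}\subset\mathcal S$.

\emph{Step 2: the dimension drops for generic $\mu$.} By Sard's theorem and (A4) there is $\mu_0\in\Delta$ that is not a critical value of the function $\mu|_\Sigma$ for any of the countably many strata $\Sigma$ of $\mathcal S$. We claim that $\dim_{e'}S_{\mu_0}\le n-1$.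

On a stratum $\Sigma$ consider the holomorphic maps $\kappa_0(\mu,y)=y\in\mathcal A$ and $\kappa_1(\mu,y)=T_\mu(y)\in\mathcal C$. By Lemma~\ref{lem:cc}(b), $\kappa_0^*\omega=\kappa_1^*\omega=0$. The two maps differ only in the first factor, so by (S1)
\begin{equation}\label{eq:ham}
0=\kappa_1^*\omega-\kappa_0^*\omega=dt\wedge d\bigl(s+\mu\eta(t)\bigr)-dt\wedge ds=\eta(t)\,dt\wedge d\mu=dG\wedge d\mu\quad\text{on }\Sigma,
\end{equation}
where $G(y)=H(t(y))$ and $H(t)=\int_0^t\eta$.

Let $Q$ be an irreducible component of $S_{\mu_0}$ through $e'$, and let $i$ be maximal with $\{\mu_0\}\times Q\subset\mathcal S^i$. By (A1), $Q^\circ=\{y\in Q_{\mathrm{reg}}:(\mu_0,y)\notin\mathcal S^{i+1}\}$ is a connected manifold dense in $Q$, so $\{\mu_0\}\times Q^\circ$ lies in a single stratum $\Sigma$. At its points $d(\mu|_\Sigma)\ne0$ by the choice of $\mu_0$, so \eqref{eq:ham} says that $d(G|_\Sigma)$ is a multiple of $d(\mu|_\Sigma)$. As $d\mu$ vanishes on the tangent spaces of $\{\mu_0\}\times Q^\circ$, so does $dG$. Hence $G$ is constant on $Q^\circ$, then on $Q$ by continuity, with value $G(e')=H(0)=0$. The zeros of $H$ are discrete because $H'=\eta\not\equiv0$, and $Q$ is connected, so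 $t=0$ on $Q$. By \eqref{eq:slice}, $\dim Q\le n-1$. This proves the claim.

\emph{Step 3: a rational $\mu$.} Apply (A3) to $\mathcal S\to\Delta$ and intersect with $\Delta\times\{e'\}$: the set $\{\mu\in\Delta:\dim_{e'}S_\mu\ge n\}$ is closed analytic in $\Delta$. It does not contain $\mu_0$, so it is discrete and cannot contain $\mathbb Q\cap\Delta$. Fix a rational $\mu\in\Delta$ with $\dim_{e'}S_\mu\le n-1$.

\emph{Step 4: induction.} Since $[T_\mu(y)]=[y]$, the closed analytic set $\mathcal C'=T_\mu^{-1}(\mathcal C)\subset O'$ is a constant cycle set, and $(\mathcal A\cap O')\cap\mathcal C'=S_\mu$. The induction hypothesis for $O'$, $\mathcal A\cap O'$, $\mathcal C'$, $e'$ gives $e^*$, $O^*\subset O'$ and $T':O^*\to O'$. Put $T=T_\mu\circ T'$. Then $[T(y)]=[y]$ and $T^{-1}(\mathcal C)=T'^{-1}(\mathcal C')$, so $T$ has the required properties.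
\end{proof}

\section{Families of genus one curves and the construction of shears}\label{sec:elliptic}

Suppose that $X$ is swept out by a family of curves with normalizations $E_t$ of genus one. Translation of $E_t$ by an element $\varepsilon(t)\in\operatorname{Pic}^0(E_t)$ preserves classes in $\mathrm{CH}_0(X)$ as soon as $\varepsilon(t)$ pushes forward to zero. By (F1) there are natural elements of this kind: if $f\in E_t$ maps to a rational curve and $h$ is a divisor class of degree $\ell$ on the image of $E_t$, then $\ell f-h|_{E_t}$ pushes forward to $\ell c-\ell c=0$. For (S3) we need a section $\varepsilon$ that vanishes at a given parameter without vanishing identically, and for (S2) we need such parameters to be dense. We take for $\varepsilon$ a multiple of $\ell f-h|_{E_t}$ near a parameter where this element is torsion, and the work is to show that for a suitable rational curve it is torsion at a dense set of parameters but not everywhere.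

For a point $p$ of a reduced curve $C$, the $\delta$-invariant is $\delta_p=\dim_{\mathbb C}\tilde{\mathcal O}_{C,p}/\mathcal O_{C,p}$, where $\tilde{\mathcal O}_{C,p}$ is the normalization. The geometric genus $p_{\mathrm{geom}}$ of an integral projective curve, the genus of its normalization, is its arithmetic genus minus $\sum_p\delta_p$. A plane curve singularity has a versal deformation over a smooth base germ: every flat deformation of the singularity is pulled back from it by a holomorphic map of bases. The \emph{$\delta$-constant locus} consists of the parameters for which the $\delta$-invariants of the singular points of the deformed curve add up to that of the original singularity. The \emph{gonality} of a smooth projective curve is the least degree of a nonconstant map to $\mathbb P^1$. The curve $Y_1(m)$ is the coarse moduli space of elliptic curves with a point of exact order $m$, and $X_1(m)$ is its smooth compactification.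
\begin{enumerate}
\item[(F5)] (Chen--Gounelas--Liedtke \cite{CGL}) For every $g\ge0$, $X$ contains integral curves of geometric genus $g$ of unbounded degree. We use $g=0$ and $g=1$.
\item[(F6)] (Teissier; Diaz--Harris \cite{DH}) In the base of the versal deformation of a reduced plane curve singularity with $\delta$-invariant $\delta$, the $\delta$-constant locus is a closed analytic germ of codimension $\delta$. In an algebraic family of integral curves on a surface, $\{p_{\mathrm{geom}}\le g\}$ is Zariski closed for every $g$.
\item[(F7)] (Abramovich \cite{Abr}) The gonality of $X_1(m)$ over $\mathbb C$ is at least $\frac7{800}[\mathrm{PSL}_2(\mathbb Z):\bar\Gamma_1(m)]$, so it tends to infinity with $m$.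
\end{enumerate}
Fix an ample class $h$ on $X$.

\subsection*{The families}

\begin{lemma}\label{lem:family}
Let $C\subset X$ be an integral curve of geometric genus $1$. There are a smooth connected quasi-projective curve $B$, a smooth projective family $q:\mathcal E\to B$ of connected genus one curves $E_t$, and an \'etale morphism $\pi:\mathcal E\to X$ such that each $\pi|_{E_t}$ is the normalization of an integral curve $C_t\in|C|$.
\end{lemma}

\begin{proof}
\emph{The curve moves.} Let $p_a=\dim|C|$ be the arithmetic genus, $p_1,\dots,p_l$ the singular points of $C$ and $\delta_i$ their invariants, so $\sum\delta_i=p_a-1$. Versality gives a holomorphic map from the germ $(|C|,[C])$, which is smooth of dimension $p_a$, to the product of the versal bases. The preimage of the product of the $\delta$-constant loci contains $[C]$; by (F6) and (A2), applied to the graph of the map, it has dimension at least $p_a-(p_a-1)=1$ there. Its members near $[C]$ are integral and are singular only near the $p_i$, so they have geometric genus $p_a-\sum\delta_i=1$. Hence the closed algebraic subset $\{p_{\mathrm{geom}}\le1\}$ of the integral locus of $|C|$ has positive dimension at $[C]$, and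 it contains an irreducible algebraic curve $B_0\ni[C]$. The closed set $\{p_{\mathrm{geom}}\le0\}$ does not contain $[C]$, so it meets $B_0$ in finitely many points. Let $B\subset B_0$ be a smooth dense Zariski open subset all of whose members have geometric genus $1$.

\emph{Simultaneous normalization.} The universal curve $\mathcal Z\subset X\times B$ is flat over $B$ with integral fibers $C_t$, so it is an integral surface. Let $\mathcal E$ be its normalization and $q:\mathcal E\to B$, $\pi:\mathcal E\to X$ the natural maps; $q$ is projective. Remove from $B$ the finitely many $t$ for which $C_t$ lies in the non-normal locus of $\mathcal Z$, the images of the finitely many singular points of the normal surface $\mathcal E$, and the finitely many critical values of $q$. Now $E_t$ is a smooth curve, finite over $C_t$, so each of its components dominates $C_t$; and $E_t\to C_t$ is an isomorphism over the dense open set of points where $\mathcal Z$ is normal. So $E_t$ is irreducible and is the normalization of $C_t$.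

\emph{The map $\pi$ is \'etale.} Distinct $t$ give distinct curves $C_t$, so $\pi$ is dominant and $\pi^*\sigma\ne0$. Its zero divisor is an effective canonical divisor of $\mathcal E$. The normal bundle of a fiber is trivial, so by adjunction this divisor has degree $\deg K_{E_t}=0$ on $E_t$, and it is disjoint from every fiber that it does not contain. Thus it consists of finitely many fibers. After removing them, $\pi^*\sigma$ vanishes nowhere, which means that $\pi$ is \'etale. This is the step that requires genus one.
\end{proof}

Fix a family as in the lemma. Write $h|_{E_t}$ for $\pi^*h|_{E_t}$, a class of degree $\ell=h\cdot C>0$, and let $r=\deg\pi$. Every fiber of $\pi$ has at most $r$ points: a fiber with $r'$ points gives $r'$ disjoint local inverses of $\pi$, hence at least $r'$ points in all nearby fibers, and a general fiber has $r$ points.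

\subsection*{Betti coordinates}
Let $J=\operatorname{Pic}^0(\mathcal E/B)$, a family of elliptic curves with the same $j$-invariant as $\mathcal E$. Over a small disc choose a nowhere vanishing relative $1$-form and a continuous basis of $H_1(E_t,\mathbb Z)$ whose periods $\lambda_1(t),\lambda_2(t)$ satisfy $\operatorname{Im}(\lambda_2/\lambda_1)>0$. By the Abel--Jacobi theorem $J_t=\mathbb C/(\mathbb Z\lambda_1+\mathbb Z\lambda_2)$, and a holomorphic section lifts to a holomorphic function $a\lambda_1+b\lambda_2$ with real-analytic real functions $a,b$, its \emph{Betti coordinates}. They are the coordinates of the section under $J_t\cong H_1(E_t,\mathbb R)/H_1(E_t,\mathbb Z)$, so they do not depend on the form and are well defined up to $\mathbb Z^2$ and a change of basis in $\mathrm{SL}_2(\mathbb Z)$. The section is torsion at $t$ exactly when $(a,b)(t)\in\mathbb Q^2$. The same applies after pull-back to a connected curve $Y$ \'etale over $B$. A section over $Y$ is \emph{flat} if $a,b$ are locally constant; by the identity theorem for real-analytic functions, it is flat as soon as it is flat on some nonempty open subset. A flat section is torsion everywhere or nowhere, and so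 is useless for us.

\begin{lemma}\label{lem:dense}
If a holomorphic section $\xi$ of $J$ over $Y$ is not flat, the points of $Y$ at which $\xi$ is torsion are dense.
\end{lemma}

\begin{proof}
On a small disc $V\subset Y$ lift $\xi$ to $\hat\xi=a\lambda_1+b\lambda_2$. The fiber of $(a,b):V\to\mathbb R^2$ over $(a_0,b_0)$ is the zero set of the holomorphic function $\hat\xi-a_0\lambda_1-b_0\lambda_2$, which is not identically zero since $\xi$ is not flat. So the fibers are discrete. If $(a,b)$ had rank at most $1$ on $V$, then near a point of maximal rank the constant rank theorem would give fibers of positive dimension. So $(a,b)$ has rank $2$ somewhere on $V$, its image contains an open set, and this set meets $\mathbb Q^2$.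
\end{proof}

\subsection*{Sections from rational curves}
The set $\pi(\mathcal E)$ is Zariski open, so all but finitely many rational curves $R\subset X$ meet it. For such $R$ let $\tilde R$ be an irreducible component of the curve $\pi^{-1}(R)$. It is not a fiber $E_t$, since that would give $C_t=R$, of geometric genus both $1$ and $0$. So $\tilde R$ dominates $B$. Let $Y$ be a dense Zariski open subset of the normalization of $\tilde R$ that is \'etale over $B$. A point $f\in Y$ gives a point of $E_{q(f)}$, and we define a section of $J$ over $Y$ by
\[
\xi(f)=\ell f-h|_{E_{q(f)}} .
\]

\begin{lemma}\label{lem:nonflat}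
For all but finitely many rational curves $R$, the section $\xi$ is not flat.
\end{lemma}

We need two auxiliary facts.

\begin{lemma}\label{lem:aux}
\begin{enumerate}
\item[(a)] If $\bar Y\to W$ is a surjective morphism of smooth projective curves, the gonality of $W$ is at most that of $\bar Y$.
\item[(b)] For every $D_0$, the surface $X$ contains only finitely many rational curves $R$ with $h\cdot R\le D_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f$ be a nonconstant function of degree $m$ on $\bar Y$. The coefficients of its characteristic polynomial over $\mathbb C(W)$ are the elementary symmetric functions of the values of $f$ on the fibers of $\bar Y\to W$. Let $w\in W$ have local parameter $u$, and let $y$ over $w$ have ramification index $e_y$ and pole order $m_y\ge0$ for $f$. The $e_y$ branches of $f$ at $y$ are each $O(|u|^{-m_y/e_y})$, so every coefficient is $O(|u|^{-\sum_ym_y})$. Summing over $w$, every coefficient has at most $m$ poles. If all coefficients were constant, $f$ would be algebraic over $\mathbb C$, hence constant.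

(b) Write the class of $R$ as $\frac{h\cdot R}{h^2}h+R'$ with $R'\perp h$. Then $R'^2\ge-2-D_0^2/h^2$ because $R^2\ge-2$, and $h^\perp$ is negative definite by the Hodge index theorem; so only finitely many classes in the lattice $\operatorname{Pic}(X)$ occur. In one linear system the rational curves form a Zariski closed subset of the integral locus, by (F6). If it were infinite, it would contain an algebraic curve, whose members cover a nonempty Zariski open subset of $X$. Then $X$ would be a constant cycle set by (F1) and Lemma~\ref{lem:cc}(c), against Lemma~\ref{lem:cc}(d).
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:nonflat}]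
Let $R$ be such that $\xi$ is flat. We show that $R$ belongs to a finite set that depends only on the family. There are two cases.

\emph{Case 1: the $j$-invariant is not constant on $B$.} Here monodromy forces $\xi$ to be torsion, and gonality bounds its order. Fix $y_0\in Y$, identify $H_1(E_{q(y_0)},\mathbb Z)$ with $\mathbb Z^2$, let $\Gamma\subset\mathrm{SL}_2(\mathbb Z)$ be the monodromy group over $Y$, and let $w\in\mathbb R^2$ be the vector of Betti coordinates of $\xi$ at $y_0$. A flat section is parallel, and it returns to its value along loops, so $(\gamma-1)w\in\mathbb Z^2$ for all $\gamma\in\Gamma$.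

Suppose that $\det(\gamma-1)=2-\operatorname{tr}\gamma$ vanishes for all $\gamma\in\Gamma$. Then $\Gamma$ fixes a primitive vector. This is trivial for $\Gamma=1$. Otherwise some $\gamma_0\in\Gamma$ equals $\bigl(\begin{smallmatrix}1&n\\0&1\end{smallmatrix}\bigr)$ with $n\ne0$ in a suitable oriented basis, and for $\gamma=(\gamma_{ij})\in\Gamma$ the equation $2=\operatorname{tr}(\gamma_0\gamma)=\operatorname{tr}\gamma+n\gamma_{21}$ gives $\gamma_{21}=0$; then $\gamma_{11}\gamma_{22}=1$ and $\gamma_{11}+\gamma_{22}=2$ give $\gamma_{11}=1$. With the fixed vector as first basis vector, $\tau=\lambda_2/\lambda_1$ changes by integers under monodromy. So $e^{2\pi i\tau}$ is a holomorphic function on $Y$ of absolute value less than $1$. It extends to the smooth compactification $\bar Y$ and is constant; then $j$ is constant, a contradiction.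

Hence $\det(\gamma-1)\ne0$ for some $\gamma$, and $w\in\mathbb Q^2$. So $\xi$ is torsion, of the same exact order $m$ in every fiber, because parallel transport preserves the order in $(\mathbb Q/\mathbb Z)^2$. The pair $(J,\xi)$ defines a morphism $Y\to Y_1(m)$, nonconstant as $j$ is, and so a surjection $\bar Y\to X_1(m)$. On the other hand $\pi$ induces a map from $\bar Y$ to the normalization $\mathbb P^1$ of $R$ of degree at most $r$. By Lemma~\ref{lem:aux}(a) the gonality of $X_1(m)$ is at most $r$, and by (F7) $m\le m_0$ for a bound $m_0$ depending only on $r$. Therefore $\tilde R$ lies in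
\[
\{f\in\mathcal E:\ m_0!\,(\ell f-h|_{E_{q(f)}})=0\},
\]
a Zariski closed set with finite fibers over $B$. It has finitely many components, so there are finitely many possibilities for $\tilde R$, and for $R=\overline{\pi(\tilde R)}$.

\emph{Case 2: the $j$-invariant is constant.} Here the family becomes a product after a finite cover, $R$ comes from a horizontal slice, and its degree is bounded. The set $\{f\in\mathcal E:\ell f\sim h|_{E_{q(f)}}\}$ is finite \'etale over $B$, being a torsor under the $\ell$-torsion of $J$. Over one of its components the family has a tautological section $f_0$ with $\ell f_0\sim h|_{E_t}$, which we take as origin. Pass to a further connected finite \'etale cover $B'\to B$ over which the $3$-torsion is trivial, and choose a basis of it. Elliptic curves with full level $3$ structure have a fine moduli space $Y(3)$, finite over the $j$-line. The classifying map $B'\to Y(3)$ has finite image and so is constant. Thus there is an isomorphism $\mathcal E\times_BB'\cong B'\times E_0$ taking $f_0$ to the zero section of a fixed elliptic curve $E_0$. Let $\psi:B'\times E_0\to\mathcal E\to X$ be the resulting map. None of this depends on $R$.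

Let $Y'$ be a component of $Y\times_BB'$; it is finite \'etale over $Y$, so it surjects onto $Y$. The tautological point $f$ defines a morphism $e:Y'\to E_0$, and $\xi=\ell(f-f_0)=\ell e$. In a product family the periods can be chosen constant, so a flat section is constant. Thus $\ell e$ is constant, and $e$ is constant because $Y'$ is connected. As $Y'$ dominates $B'$, the curve $R$ is the closure of $\psi(B'\times\{e\})$.

Let $\bar B'$ be the smooth compactification of $B'$ and $\hat S\to\bar B'\times E_0$ a sequence of blow-ups that resolves $\psi$ to a morphism $\hat\psi:\hat S\to X$. Let $\Phi$ be the numerical class of the fibers of $\hat S\to E_0$, and $\Sigma_e$ the strict transform of $\bar B'\times\{e\}$. Then $\hat\psi_*\Sigma_e$ is a positive multiple of $R$, the curve $\Sigma_e$ is a component of the fiber over $e$, and $\hat\psi^*h$ is nef. So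
\[
h\cdot R\le\hat\psi^*h\cdot\Sigma_e\le\hat\psi^*h\cdot\Phi ,
\]
and Lemma~\ref{lem:aux}(b) leaves finitely many $R$.
\end{proof}

\begin{lemma}\label{lem:eps}
There is a dense subset $\mathcal T\subset B$ such that for every $t_0\in\mathcal T$ there is a holomorphic section $\varepsilon$ of $J$ over a disc around $t_0$ with $\varepsilon(t_0)=0$, $\varepsilon\not\equiv0$, and $(\pi|_{E_t})_*\varepsilon(t)=0$ in $\mathrm{CH}_0(X)$ for all $t$.
\end{lemma}

\begin{proof}
By (F5) there are infinitely many rational curves, so by Lemma~\ref{lem:nonflat} we can fix $R,\tilde R,Y$ with $\xi$ not flat. Let $\mathcal T$ be the image in $B$ of the set of points where $\xi$ is torsion. It is dense by Lemma~\ref{lem:dense}, since the image of $Y$ is the complement of a finite set. Given $t_0\in\mathcal T$, let $f(t)$ be the local section of $Y\to B$ through a point over $t_0$ at which $\xi$ has finite order $m$, and put $\varepsilon(t)=m(\ell f(t)-h|_{E_t})$. Then $\varepsilon(t_0)=0$. If $\varepsilon\equiv0$, the Betti coordinates of $\xi$ would take values in $\frac1m\mathbb Z^2$ near that point, and $\xi$ would be flat. Finally, by the projection formula and (F1), the push-forward of $\varepsilon(t)$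 is $m(\ell[\pi(f(t))]-h\cdot C_t)=m(\ell c-\ell c)=0$, because $\pi(f(t))\in R$.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:shear}}
One family is not enough for (S2), since $v$ might map $S$ into a member of the family. By (F5) choose two integral curves of geometric genus $1$ with different degrees, and let $(B_i,\mathcal E_i,q_i,\pi_i,\mathcal T_i)$, $i=1,2$, be given by Lemmas~\ref{lem:family} and~\ref{lem:eps}. By degree, $C_{1,t}\ne C_{2,t'}$ for all $t,t'$. Put $U=\pi_1(\mathcal E_1)\cap\pi_2(\mathcal E_2)$.

\emph{Choice of $e'$.} Let $v:S\to U$ be nonconstant and $e_1\in S$. On a neighborhood $P_1$ of $v(e_1)$ choose local inverses $\iota_i$ of $\pi_i$ such that $t_i=q_i\circ\iota_i$ takes values in a coordinate disc of $B_i$. Let $S_1$ be a connected neighborhood of $e_1$ with $v(S_1)\subset P_1$; by the identity theorem $v$ is nonconstant on $S_1$. If $t_1\circ v$ and $t_2\circ v$ were both constant, with values $b_1$ and $b_2$, then $v(S_1)$ would lie in the finite set $C_{1,b_1}\cap C_{2,b_2}$ and $v|_{S_1}$ would be constant. So $t_i\circ v$ is nonconstant for some $i$, which we fix and drop from the notation. The open set where $d(t\circ v)\ne0$ is nonempty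 and has open image in $B$, which meets $\mathcal T$. Choose $e'$ in it with $t_0=t(v(e'))\in\mathcal T$, and translate the coordinate so that $t_0=0$. This gives (S2).

\emph{The chart.} Over the coordinate disc, $t$ is a function on $\mathcal E$ with $dt\ne0$. Locally $\pi^*\sigma=dt\wedge\theta$, and $\theta$ is unique up to multiples of $dt$. So the restrictions $\theta_t=\theta|_{E_t}$ are well defined, and they are global nowhere vanishing $1$-forms on the $E_t$, holomorphic in $t$. Identify a neighborhood of $p=v(e')$ with its image under $\iota$, and take coordinates $(t,w)$ centered at $p$. Write $\theta_t=g(t,w)\,dw$ and put $s=\int_0^wg(t,w')\,dw'$. Then $ds|_{E_t}=\theta_t$ and $dt\wedge ds=g\,dt\wedge dw=\sigma$. So $(t,s)$ are coordinates near $p$, and (S1) holds on a small polydisc $P$.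

\emph{The function $\eta$.} Integration of $\theta_t$ identifies $J_t$ with $\mathbb C/\Lambda_t$, where $\Lambda_t$ is the period lattice. Let $\eta$ be the holomorphic lift of the section $\varepsilon$ of Lemma~\ref{lem:eps} with $\eta(0)=0$. This gives (S3). Let $y,z\in P$ have the same coordinate $t$ and $s(z)-s(y)=\frac nm\eta(t)$ with integers $n$ and $m\geq1$. Then $\iota(y),\iota(z)\in E_t$, and along the segment joining them in the $s$-disc $\int_{\iota(y)}^{\iota(z)}\theta_t=\frac nm\eta(t)$. By Abel's theorem $m(\iota(z)-\iota(y))=n\,\varepsilon(t)$ in $\operatorname{Pic}^0(E_t)$. Pushing forward gives $m([z]-[y])=0$, and (F4) gives (S4). \qed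

\section{A rational equivalence as an intersection of constant cycle varieties}\label{sec:relation}

Let $x$, $z'=z'_1+\dots+z'_d$, $k$, $d$ be as in Theorem~\ref{thm:B}, and put $\gamma=[x]=[z']+(k-d)c$. Fix a point $y$ on a rational curve $R_0$. If $\sum x_i=z'+(k-d)y$ as cycles, then $x$ is a permutation of a point of $\{(z'_1,\dots,z'_d)\}\times R_0^{k-d}$, and the corresponding permutation of this set is the required $F$. From now on we assume that the two cycles differ. Then
\[
\sum_ix_i-z'-(k-d)\,y=\sum_{i=1}^l\operatorname{div}(f_i),\qquad l\ge1,
\]
with integral curves $D_i\subset X$ and $f_i\in\mathbb C(D_i)^*$. The curves $D_i$ are arbitrary, and we know nothing about deforming the pairs $(D_i,f_i)$. Complete intersections, in contrast, always deform with constant class, so we write each $\operatorname{div}(f_i)$ as a difference of two of them.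

Let $L$ be a high power of an ample line bundle, such that $L$ is very ample, each $L(-D_i)$ is ample, and each $L\otimes I_i$ has a section $b_i\ne0$, where $I_i=\{g\in\mathcal O_{D_i}:gf_i\in\mathcal O_{D_i}\}$ is a nonzero ideal sheaf on $D_i$. Put $a_i=f_ib_i$. Then $a_i,b_i\in H^0(D_i,L|_{D_i})$ are nonzero and $f_i=a_i/b_i$. As $H^1(X,L(-D_i))=0$, they lift to sections of $L$ on $X$, whose divisors $A_i,A_i'\in|L|$ do not contain $D_i$. So $\operatorname{div}(f_i)=A_i\cdot D_i-A_i'\cdot D_i$, and we have an equality of effective cycles
\begin{equation}\label{eq:rel}
x_1+\dots+x_k+\sum_iA_i'\cdot D_i=z'+(k-d)\,y+\sum_iA_i\cdot D_i .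
\end{equation}

A constant cycle subvariety of $X^n$ has dimension at most $n$. The count in the introduction has no room to spare, so we need complete intersections to reach this bound. Let $X^{(n)}=X^n/\mathfrak S_n$ be the symmetric product.

\begin{lemma}\label{lem:ci}
Let $D\subset X$ be an integral curve and $L$ a very ample line bundle with $L(-D)$ ample, and put $n=L\cdot D$. Let $\mathcal W\subset|L|\times|D|$ be the open set of pairs without common component, $Z\subset X^{(n)}$ the Zariski closure of $\{A_1\cdot D_1:(A_1,D_1)\in\mathcal W\}$, and $\tilde Z\subset X^n$ its preimage. Then $Z$ is irreducible of dimension $n$, $\tilde Z$ has pure dimension $n$, and $[a]=nc$ on $\tilde Z$.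
\end{lemma}

For example, if $D$ is a smooth rational curve, then $|D|$ is a point, $H^0(L)\to H^0(L|_D)$ is surjective, and $\tilde Z=D^n$.

\begin{proof}
The schemes $A_1\cap D_1$ form a family of finite schemes of constant length $n$ over the integral variety $\mathcal W$, so the family is flat. The Hilbert--Chow morphism then makes $(A_1,D_1)\mapsto A_1\cdot D_1$ a morphism $\mathcal W\to X^{(n)}$, and $Z$ is irreducible.

We compute the dimension of a general fiber. For general $(A_1,D_1)$ the curve $D_1$ is integral, and $\zeta=A_1\cap D_1$ is reduced by Bertini's theorem. A pair $(A_2,D_2)\in\mathcal W$ has the same cycle if and only if $A_2$ and $D_2$ both contain $\zeta$, because $A_2\cap D_2$ has length $n$. So the fiber is a nonempty open subset of $\mathbb PH^0(I_\zeta\otimes L)\times\mathbb PH^0(I_\zeta(D))$. Twist the Koszul resolution $0\to L^{-1}(-D)\to L^{-1}\oplus\mathcal O(-D)\to I_\zeta\to0$ by $\mathcal O(D)$ and by $L$: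
\[
0\to L^{-1}\to L^{-1}(D)\oplus\mathcal O\to I_\zeta(D)\to0,\qquad
0\to\mathcal O(-D)\to\mathcal O\oplus L(-D)\to I_\zeta\otimes L\to0 .
\]
In the first sequence $h^0(L^{-1})=h^1(L^{-1})=0$ and $h^0(L^{-1}(D))=0$, so $h^0(I_\zeta(D))=1$: the points determine the curve $D_1$. In the second $h^0(\mathcal O(-D))=h^1(\mathcal O(-D))=0$, so $h^0(I_\zeta\otimes L)=1+h^0(L(-D))$. The fiber therefore has dimension $h^0(L(-D))=2+\frac12(L-D)^2$, and
\[
\dim Z=\bigl(1+\tfrac12L^2\bigr)+\bigl(1+\tfrac12D^2\bigr)-2-\tfrac12(L-D)^2=L\cdot D=n .
\]

The quotient map $X^n\to X^{(n)}$ is finite, so some component of $\tilde Z$ maps onto $Z$. Its translates under $\mathfrak S_n$ cover $\tilde Z$, so every component maps onto $Z$ and has dimension $n$. The image of $\mathcal W$ contains a nonempty Zariski open subset of $Z$, over which $[a]=nc$ by (F1). Its preimage meets every component of $\tilde Z$, and Lemma~\ref{lem:cc}(c) concludes.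
\end{proof}

Let $\tilde Z_i\subset X^{n_i}$ be the set attached to $(L,D_i)$, with $n_i=L\cdot D_i$, and put $N=\sum n_i\ge1$. Order the points of $\sum A_i'\cdot D_i$ block by block as
\[
a=(a_1,\dots,a_N)\in\mathcal A_0:=\textstyle\prod_i\tilde Z_i\subset X^N .
\]
By \eqref{eq:rel}, $(x,a)$ is a permutation of a point of $\{(z'_1,\dots,z'_d)\}\times R_0^{k-d}\times\prod_i\tilde Z_i$. Let $\mathcal B_0\subset X^{k+N}$ be the image of this product under the permutation. To summarize:
\begin{itemize}
\item $\mathcal A_0\subset X^N$ is closed of pure codimension $N$, contains $a$, and $[a']=Nc$ on it;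
\item $\mathcal B_0\subset X^k\times X^N$ is closed of pure dimension $k-d+N$, that is, of codimension $k+d+N$; it contains $(x,a)$, and $[x']+[a']=\gamma+Nc$ on it.
\end{itemize}
The hypothesis on $[x]$ enters only here: it provides the factor $R_0^{k-d}$, and with it the $k-d$ parameters that survive the dimension count.

The fiber over $x$ of $(X^k\times\mathcal A_0)\cap\mathcal B_0$ can have positive dimension. If, say, $A_i=A_i'$ for some $i$ and the permutation is the identity on the $i$-th block, then $\tilde Z_i$ is a factor of that fiber. So Proposition~\ref{prop:isolate} is needed.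

\section{Moving the auxiliary points and the end of the proof}\label{sec:end}

Proposition~\ref{prop:isolate} applies only in $U^M$, and the points $a_j$ may lie outside $U$; so may a whole component of the fiber just considered. We therefore trade each $a_j$ for the residual points of a linear section through it. These can be chosen in $U$, they determine $a_j$, and their class differs from $-[a_j]$ by a multiple of $c$.

Embed $X\subset\mathbb P^g$ by a complete very ample linear system; then $g\ge3$ and $n:=\deg X=2g-2$. Let $\mathrm{Gr}$ be the Grassmannian of linear subspaces of codimension $2$ in $\mathbb P^g$, of dimension $2(g-1)=n$.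

\begin{lemma}\label{lem:section}
For every $p\in X$ there is $\Pi\in\mathrm{Gr}$ through $p$ that meets $X$ transversally in points $p,e_2,\dots,e_n$ such that $e_2,\dots,e_n$ lie in $U$ and span $\Pi$.
\end{lemma}

\begin{proof}
Let $C$ be a general hyperplane section through $p$. It is smooth away from $p$ by Bertini's theorem, as $p$ is the only base point, and smooth at $p$ because the hyperplane does not contain the tangent plane. It is connected since $h^1(\mathcal O_X(-1))=0$, hence integral of genus $g$, and it is not one of the finitely many curves in $X\setminus U$. So $C\setminus U$ is finite. The hyperplanes through $p$ cut out on $C$ the point $p$ plus a subsystem of $|\mathcal O_C(1)(-p)|$ of degree $n-1>0$. It has no base point: a hyperplane through $p$ can avoid any other given point, and it can be transversal to $C$ at $p$. A general member $e_2+\dots+e_n$ is reduced and avoids $p$ and $C\setminus U$. Let $\Pi$ be the intersection of the two hyperplanes; then $\Pi\cap X=p+e_2+\dots+e_n$ is reduced, so the intersection is transversal.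

Since $\mathcal O_C(1)\cong\mathcal O_C(p+e_2+\dots+e_n)$, we have $H^0(\mathcal O_C(1)(-e_2-\dots-e_n))=H^0(\mathcal O_C(p))=\mathbb C$, as $g>0$. The linear forms on $\mathbb P^g$ are $H^0(X,\mathcal O_X(1))$, and they restrict onto $H^0(\mathcal O_C(1))$ with one-dimensional kernel, because $H^1(\mathcal O_X)=0$. So the linear forms vanishing at $e_2,\dots,e_n$ form a space of dimension $2$, which means that these points span a subspace of codimension $2$, namely $\Pi$.
\end{proof}

For $j=1,\dots,N$ choose $\Pi_j^0$ through $a_j$ as in the lemma and a small open neighborhood $V_j\subset\mathrm{Gr}$ of it. By transversality, the points of $\Pi\cap X$ for $\Pi\in V_j$ are given by holomorphic maps $\alpha_j:V_j\to X$ with $\alpha_j(\Pi_j^0)=a_j$ and $\beta_j:V_j\to U^{n-1}$, the residual points. By (F1),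
\begin{equation}\label{eq:res}
[\alpha_j(\Pi)]+[\beta_j(\Pi)]=nc .
\end{equation}

\begin{lemma}\label{lem:residual}
For $V_j$ small, $\alpha_j$ is a submersion, and $\beta_j$ is an isomorphism onto a closed submanifold $\mathcal R_j$ of an open set $O_j\subset U^{n-1}$.
\end{lemma}

\begin{proof}
The incidence variety $\{(\Pi,p):p\in\Pi\cap X\}$ is a Grassmannian bundle over $X$, and it is \'etale over $\mathrm{Gr}$ at $(\Pi_j^0,a_j)$ by transversality. The map $\alpha_j$ is a local inverse of this \'etale map followed by the bundle projection, so it is a submersion.

The subspace $\Pi_j^0$ has dimension $g-2$ and is spanned by the residual points, so some $g-1$ of them are independent and span it. On a neighborhood of $\beta_j(\Pi_j^0)$ in $U^{n-1}$ the corresponding $g-1$ coordinates stay independent, and their span defines a holomorphic map $\operatorname{sp}$ to $\mathrm{Gr}$. Shrink $V_j$ so that $\beta_j(V_j)$ lies in this neighborhood. Then $\operatorname{sp}\circ\beta_j=\mathrm{id}$, so $\beta_j$ is an injective immersion with holomorphic left inverse, and its image is the closed subset $\{e:\beta_j(\operatorname{sp}(e))=e\}$ of $O_j=\operatorname{sp}^{-1}(V_j)$.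
\end{proof}

We identify $V_j$ with $\mathcal R_j$ and regard $\alpha_j$ as a submersion $\mathcal R_j\to X$. Put $M=N(n-1)$, $O=\prod_jO_j\subset U^M$ and $\mathcal R=\prod_j\mathcal R_j$, a closed submanifold of $O$ of dimension $Nn$. Let $\alpha=\prod_j\alpha_j:\mathcal R\to X^N$, a submersion, and let $e^0\in\mathcal R$ be the point given by the $\Pi_j^0$, so that $\alpha(e^0)=a$. By \eqref{eq:res}, $[\alpha(e)]=Nnc-[e]$ on $\mathcal R$. Define
\begin{gather*}
\mathcal A=\{e\in\mathcal R:\alpha(e)\in\mathcal A_0\},\qquad
\mathcal B=\{(x',e)\in X^k\times\mathcal R:(x',\alpha(e))\in\mathcal B_0\},\\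
\mathcal C=\{e\in\mathcal R:(x,e)\in\mathcal B\}.
\end{gather*}
These are closed analytic subsets of $O$, $X^k\times O$ and $O$, and $e^0\in\mathcal A\cap\mathcal C$.

\emph{Dimensions.} A submersion is locally a projection from a product, so preimages keep their codimension. Thus $\mathcal A$ has pure dimension $Nn-N=M$, and $\mathcal B$ has pure dimension $2k+Nn-(k+d+N)=k-d+M$. The exchange has not changed the count.

\emph{Classes.} On $\mathcal A$ we have $[e]=Nnc-Nc=Mc$. On $\mathcal B$ we have $[x']=\gamma+Nc-[\alpha(e)]=\gamma-Mc+[e]$. On $\mathcal C$ this gives $[e]=Mc$, since $[x]=\gamma$. So $\mathcal A$ and $\mathcal C$ are constant cycle sets.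

\begin{proof}[Proof of Theorems~\ref{thm:B} and~\ref{thm:A}]
Apply Proposition~\ref{prop:isolate} to $O,\mathcal A,\mathcal C,e^0$ to get $e^*$, $O^*$ and $T$, and put
\[
\mathcal G=\{(x',e)\in X^k\times O^*:\ e\in\mathcal A,\ (x',T(e))\in\mathcal B\}.
\]
It contains $(x,e^*)$ because $T(e^*)\in\mathcal C$. It is the intersection of $X^k\times(\mathcal A\cap O^*)$ and $(\mathrm{id}\times T)^{-1}(\mathcal B)$ in a manifold of dimension $2k+2M$, so by (A2)
\[
\dim_{(x,e^*)}\mathcal G\ \ge\ (2k+M)+(k-d+M)-(2k+2M)=k-d .
\]
For $(x',e)\in\mathcal G$,
\[
[x']=\gamma-Mc+[T(e)]=\gamma-Mc+[e]=\gamma .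
\]
The fiber of $\mathcal G\to X^k$ over $x$ is $\mathcal A\cap T^{-1}(\mathcal C)$, in which $e^*$ is isolated.

Let $\hat{\mathcal G}$ be an irreducible component of $\mathcal G$ through $(x,e^*)$ of dimension at least $k-d$. By Lemma~\ref{lem:cc}(a) its image in $X^k$ lies in an irreducible Zariski closed $F$ with $[x']=\gamma$ on $F$, and $x\in F$. By (A3) applied to $\hat{\mathcal G}\to F$ at $(x,e^*)$, we get $\dim F\ge\dim\hat{\mathcal G}\ge k-d$.

If $d=0$ and $F$ is any set as in Theorem~\ref{thm:B}, then $\dim F\ge k$ by assumption and $\dim F\le k$ by Lemma~\ref{lem:cc}(d). This proves Theorem~\ref{thm:B}. For $k=1$ and $d=0$, $F$ is an integral curve through $x$ on which $[x']=[x]=c$, which is Theorem~\ref{thm:A}.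
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Write the locus as $\bigcup_iF_i$ as in (F3). By Lemma~\ref{lem:cc}(d), $\omega$ vanishes on the smooth locus of $F_i$ and $\dim F_i\le k$. Let $x$ be a point of the locus. Theorem~\ref{thm:B} with $d=0$ gives an irreducible closed $F\ni x$ of dimension $k$ contained in the locus. The closed sets $F\cap F_i$ cover $F$, so by the Baire category theorem and (A1) we have $F\subset F_i$ for some $i$, and $F=F_i$ by dimension. Hence the $F_i$ of dimension $k$ cover the locus, and they are Lagrangian.
\end{proof}

\begin{thebibliography}{9}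

\bibitem{Abr} Abramovich, IMRN (1996).

\bibitem{CGL} Chen, Gounelas and Liedtke, \emph{Curves on K3 surfaces}, Duke Math. J. 171 (2022).

\bibitem{DH} Diaz and Harris, Trans. AMS 309 (1988).

\bibitem{HV} Daniel Huybrechts and Claire Voisin, \emph{Curves and cycles on K3 surfaces}, arXiv:1303.4564 (2013).

\bibitem{Mum} Mumford (1968).

\end{thebibliography}
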